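# The integral cohomology of the Quot scheme of points on infinite affine space

Throughout, $d,r\ge 1$ are fixed integers, and schemes are over $\mathbb C$ unless real points are mentioned. Cohomology is singular, with integral coefficients when none are written, and $I=[0,1]$.

## 1. Length-one quotients and the space $\mathbb A^n\times\mathbb P^{r-1}$

**Definition (Quot scheme of points).** A $\mathbb C$-point of $\mathrm{Quot}_d^r(\mathbb A^n)$ is an equivalence class of surjections of $\mathbb C[x_1,\dots,x_n]$-modules
$$\mathbb C[x_1,\dots,x_n]^{\oplus r}\twoheadrightarrow M,\qquad \dim_{\mathbb C}M=d,$$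
two surjections being equivalent if they have the same kernel. Write $Q_n$ for the set of $\mathbb C$-points with the analytic topology; it is Hausdorff. The spaces $M$ are the fibers of a rank $d$ vector bundle $\mathcal M_n$ on $Q_n$, the tautological bundle. For $r=1$ the kernel is an ideal of colength $d$, so $\mathrm{Quot}^1_d(\mathbb A^n)=\mathrm{Hilb}_d(\mathbb A^n)$.

Letting a new variable $x_{n+1}$ act on $M$ by zero gives a closed embedding $\iota_n:\mathrm{Quot}_d^r(\mathbb A^n)\hookrightarrow \mathrm{Quot}_d^r(\mathbb A^{n+1})$. We write $\mathrm{Quot}_d^r(\mathbb A^\infty)$ for the colimit along these embeddings. Its cohomology means that of the space $Q_\infty=\operatorname{colim}_nQ_n$ with the colimit topology: a subset is open if and only if its intersection with each $Q_n$ is open in $Q_n$.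

**The case $d=1$.** Here $M\cong\mathbb C$, each $x_i$ acts by a scalar, and the images of the $r$ generators form a vector $v=(v_1,\dots,v_r)\in\mathbb C^r$. The map is surjective exactly when $v\ne0$. Changing the isomorphism $M\cong\mathbb C$ by $g\in\mathbb C^*$ replaces $v$ by $gv$ and leaves the scalars alone. Therefore
$$Q_n=\big((\mathbb C^r\setminus0)\times\mathbb C^n\big)/\mathbb C^*=\mathbb P^{r-1}\times\mathbb C^n .$$
The fiber of $\mathcal M_n$ consists of classes $[v,w]$ with $(v,w)\sim(gv,gw)$, and $[v]\mapsto[v,v_j]$ are sections that are linear in the homogeneous coordinates. So $\mathcal M_n$ is the pullback of $\mathcal O(1)$, and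
$$H^*(Q_n)=\mathbb Z[c_1]/(c_1^r),\qquad c_1=c_1(\mathcal M_n).$$
The inclusions $\mathbb P^{r-1}\times 0\subset Q_n$ are homotopy equivalences compatible with the $\iota_n$. Compact subsets of $Q_\infty$ lie in some $Q_n$ (proved in Section 7), so $\mathbb P^{r-1}\to Q_\infty$ is an isomorphism on homotopy groups, and $H^*(Q_\infty)=\mathbb Z[c_1]/(c_1^r)$.

**What changes for $d>1$.** The proof used three facts. The matrices $x_i$ did not matter: for each $v$ they ranged over the contractible space $\mathbb C^n$. The condition of surjectivity involved $v$ alone. And the group acted freely on the set of $v$'s. For $d>1$ all three fail: the $x_i$ are commuting matrices, they help to generate $M$, and $\mathrm{GL}_d$ has stabilizers on the vectors $v$. Still, one can ask whether the answer keeps its shape. The question, attributed to Pandharipande in Paweł Pielasa's paper "Cohomology of the Quot scheme of an infinite affine space" (arXiv:2511.10742, 2025), is whether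
$$H^*(\mathrm{Quot}_d^r(\mathbb A^\infty))\simeq\mathbb Z[c_1,\dots,c_d]/(c_d^r),\qquad \deg c_i=2i,$$
as graded rings. For $r=1$ it is known that $\mathrm{Hilb}_d(\mathbb A^\infty)$ is $\mathbb A^1$-homotopy equivalent to $\mathrm{Gr}(d-1,\infty)$, which gives $\mathbb Z[c_1,\dots,c_{d-1}]$, in agreement with the formula. We prove that the answer is yes for all $d,r\ge1$.

## 2. Framed quotients, the Borel construction, and the theorems

Let $V=\mathbb C^d$ and $G=\mathrm{GL}(V)$, and let $X=\mathrm{Hom}(\mathbb C^r,V)\setminus\{0\}$. Let $C_n$ be the space of $n$-tuples of pairwise commuting elements of $\mathrm{End}(V)$. Put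
$$Y_n=\{(v,x)\in \mathrm{Hom}(\mathbb C^r,V)\times C_n:\ \mathbb C[x_1,\dots,x_n]\cdot\mathrm{im}\,v=V\}.$$
A point of $Y_n$ is a quotient together with an isomorphism $M\cong V$: the map $v$ records the images of the $r$ generators. So $Y_n\to Q_n$ is the frame bundle of $\mathcal M_n$, a principal $G$-bundle with $g(v,x)=(gv,gxg^{-1})$ and $\mathcal M_n=Y_n\times_GV$. It is Zariski locally trivial: if $d$ elements of the form $x^\alpha\cdot(\text{generator})$ are a basis of $M$ at one point, they are a basis on a Zariski neighborhood and give a local frame. The embedding $\iota_n$ is induced by $(v,x)\mapsto(v,x,0)$. Since $V\neq0$, every $(v,x)\in Y_n$ has $v\ne0$, so there is an equivariant map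
$$p_n:Y_n\to X,\qquad (v,x)\mapsto v. \tag{1}$$

**Definition (Borel construction).** Let $EG\to BG$ be a universal principal $G$-bundle, so $EG$ is contractible with free $G$-action, and $BG\simeq\mathrm{Gr}(d,\infty)$. For a $G$-space $T$ put $T_{hG}=EG\times_GT$. It is a fiber bundle over $BG$ with fiber $T$, and $EG\times T\to T_{hG}$ is a principal $G$-bundle. Two examples: for $T$ a point, $T_{hG}=BG$; if $T\to T/G$ is a locally trivial principal bundle, then $T_{hG}\to T/G$ is a fiber bundle with fiber $EG$, hence a weak equivalence. In particular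
$$(Y_n)_{hG}\to Q_n\quad\text{is a weak equivalence.}\tag{2}$$

Let $\gamma=EG\times_GV\to BG$ be the universal rank $d$ bundle, also written $\gamma_d$. Since $\mathrm{Hom}(\mathbb C^r,V)=V^{\oplus r}$, the space $X_{hG}$ is the complement of the zero section of $\gamma^{\oplus r}$, which retracts onto the sphere bundle. When $d=1$, $X_{hG}\simeq X/\mathbb C^*=\mathbb P^{r-1}$, the space found in Section 1.

**Theorem A.** $Q_\infty$ is weakly homotopy equivalent to $X_{hG}$, i.e. to the complement of the zero section (equivalently, the sphere bundle) of $\gamma_d^{\oplus r}$ over $BG\simeq\mathrm{Gr}(d,\infty)$. Consequently, for every $d,r\ge1$,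
$$H^*(\mathrm{Quot}_d^r(\mathbb A^\infty);\mathbb Z)\cong\mathbb Z[c_1,\dots,c_d]/(c_d^r)$$
as graded rings, where $c_i$ restricts to $c_i(\mathcal M_n)$ on each $Q_n$. The same holds with $\mathbb Z$ replaced by any commutative ring $\Lambda$.

**Theorem B.** Let $n\ge\max(1,d-1)$. The map $\mathbb Z[c_1,\dots,c_d]\to H^*(Q_n)$, $c_i\mapsto c_i(\mathcal M_n)$, kills $c_d^r$. The induced map $\mathbb Z[c_1,\dots,c_d]/(c_d^r)\to H^*(Q_n)$ is split injective (as a map of groups) in each degree $\le2(n-d+1)$. For $d=2$ it is an isomorphism in degrees $\le2(n-1)$. For $(d,r)=(2,1)$ the injectivity range is sharp.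

**Theorem C.** (i) Theorem A holds for the punctual Quot scheme (all $x_i$ nilpotent). (ii) For real points, $\operatorname{colim}_n\mathrm{Quot}^r_d(\mathbb A^n)(\mathbb R)$ is weakly equivalent to the sphere bundle of $\gamma_d^{\oplus r}$ over $BGL_d(\mathbb R)$, and its $\mathbb F_2$-cohomology is $\mathbb F_2[w_1,\dots,w_d]/(w_d^r)$.

The relation is visible at once: $v$ is a nowhere vanishing section of $\mathcal M_n^{\oplus r}$, so $c_d(\mathcal M_n)^r=c_{dr}(\mathcal M_n^{\oplus r})=0$. The content is that nothing else happens.

**Connectivity.** A space $T$ is *$m$-connected* if every map $S^i\to T$ with $-1\le i\le m$ extends to $D^{i+1}$; for $i=-1$ this says $T\neq\emptyset$. A map is *$(m+1)$-connected* if, for all basepoints, it is injective on $\pi_k$ for $k\le m$ and surjective on $\pi_k$ for $k\le m+1$. By the relative Hurewicz theorem, such a map induces isomorphisms on cohomology in degrees $\le m$. For example, $S^{2n-1}$ is $(2n-2)$-connected.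

## 3. Commuting $2\times2$ matrices: a scaling, and two obstacles

The first thing to try is to forget the matrices, that is, to show that $p_n$ in (1) is close to an equivalence because its fibers are close to contractible. The scaling $x\mapsto tx$ contracts $C_n$, but at $t=0$ all that $v$ generates is $\mathrm{im}\,v$. So this scaling stays in the fiber of $p_n$ only when $v$ is surjective. We look at $d=2$.

**Two points, $r=1$.** Let $v=e_1$ and $x_i=\begin{pmatrix}a_i&b_i\\c_i&e_i\end{pmatrix}$. Since $d=2$, the vector $e_1$ generates if and only if some $x_ie_1$ lies outside $\mathbb Ce_1$, i.e. $c=(c_1,\dots,c_n)\ne0$. We want to shrink everything except $c$. For $t\in I$ put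
$$x_i^{(t)}=\begin{pmatrix}ta_i&t^2b_i\\c_i&te_i\end{pmatrix}.$$
For $t\ne0$ this equals $t\lambda_tx_i\lambda_t^{-1}$ with $\lambda_t=\mathrm{diag}(1,t^{-1})$, so these matrices commute. At $t=0$ all products $x_i^{(0)}x_j^{(0)}$ are zero, so they commute as well. Hence the fiber $Y_{n,v}$ of $p_n$ deformation retracts onto $\{c\neq0\}=\mathbb C^n\setminus0\simeq S^{2n-1}$.

We can even find $Q_n=\mathrm{Hilb}_2(\mathbb A^n)$ up to homotopy. Put $W=\mathbb Cv$ and $V=W\oplus U$. The group $G$ acts transitively on $X=V\setminus0$, with stabilizer $G_v=\mathrm{GL}(U)\ltimes\mathrm{Hom}(U,W)\cong\mathbb C^*\ltimes\mathbb C$. The map $Y_{n,v}\to Q_n$ is a principal $G_v$-bundle: take a local section of $Y_n\to Q_n$ and move its $v$-component to our fixed $v$ using a local section of $G\to V\setminus0$. So $Y_{n,v}/\mathrm{GL}(U)\to Q_n$ is a fiber bundle with contractible fiber $G_v/\mathrm{GL}(U)\cong\mathbb C$. Conjugation by $\mathrm{diag}(1,\mu)$ sends $(a,b,c,e)$ to $(a,\mu^{-1}b,\mu c,e)$, so the retraction above is $\mathrm{GL}(U)$-equivariant. It follows that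
$$Q_n\simeq(\mathbb C^n\setminus0)/\mathbb C^*=\mathbb P^{n-1}\qquad(d=2,\ r=1). \tag{3}$$
The bundle $\mathcal M_n$ restricts to $\mathcal O\oplus\mathcal O(1)$ on $\mathbb P^{n-1}$: on $U$ we have $(c,u)\sim(\mu c,\mu u)$, the bundle with sections $u=c_i$. So $c_2(\mathcal M_n)=0$ and $H^*(Q_n)=\mathbb Z[c_1]/(c_1^n)$. In degrees below $2n$ this is $\mathbb Z[c_1,c_2]/(c_2)$, as desired, and the error disappears as $n\to\infty$.

**Obstacle 1: for $d\ge3$ the scaling leaves $Y_n$.** Let $d=3$, $r=n=1$, $v=e_1$, $xe_1=e_2$, $xe_2=e_3$, $xe_3=0$. With $W=\mathbb Ce_1$ and $U=\langle e_2,e_3\rangle$, the analogous $x^{(t)}$ sends $e_1\mapsto e_2\mapsto te_3$. For $t=0$ the vector $e_3$ is no longer reached. The scaling preserves what is generated in one step from $\mathrm{im}\,v$, and destroys what needs two.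

**Obstacle 2: for $r\ge2$ the fibers jump.** When $r=1$ the space $X$ is one $G$-orbit, so $p_n$ is the fiber bundle $G\times_{G_v}Y_{n,v}\to G/G_v$. Now let $d=r=2$. Over $v$ of rank $2$ the fiber of $p_n$ is all of $C_n$, which is contractible. Over $v$ of rank $1$ with image $W$ the computation above gives a fiber homotopy equivalent to $S^{2n-1}$. Since $X=\mathbb C^4\setminus0$ is path connected and the fibers of a Serre fibration over a path connected base are weakly equivalent, $p_n$ is not a Serre fibration for any $n$. The long exact sequence that one wants is not available.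

Both kinds of fiber are nevertheless $(2n-2)$-connected. The remedy has three parts. We replace $Y_n$ by the subspace where one step suffices, so that the scaling works for every $d$. We prove that an *open* subset of a product with highly connected fibers projects by a highly connected map, fibration or not. And we show that in the limit the loss of the other points costs nothing, since a two-step word $x_1x_2$ can be made a new variable.

## 4. One-step generation and the Stiefel fibers

Put
$$P_n=\Big\{(v,x)\in X\times C_n:\ \mathrm{im}\,v+\sum_ix_i\,\mathrm{im}\,v=V\Big\}\subset Y_n,\qquad R_n=P_n/G\subset Q_n.$$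
The condition says that the $d\times r(n+1)$ matrix $[\,v\mid x_1v\mid\cdots\mid x_nv\,]$ has rank $d$. So $P_n$ is open in $X\times C_n$ and in $Y_n$. It is $G$-stable, and $Y_n\to Q_n$ is open, so $R_n$ is open in $Q_n$. A zero matrix generates nothing new, so $P_{n+1}\cap Y_n=P_n$ and $R_{n+1}\cap Q_n=R_n$.

**Lemma 1.** Let $v\in X$ have rank $k$, $1\le k\le d$. The fiber $P_{n,v}$ of $P_n\to X$ is contractible if $k=d$. If $k<d$ and $nk\ge d-k$, it is $2(nk-d+k)$-connected. In particular, for $n\ge\max(1,d-1)$ all fibers are $2(n-d+1)$-connected.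

**Step 1: retract onto the blocks that do the generating.** Let $W=\mathrm{im}\,v$, $V=W\oplus U$, and write $x_i=\begin{pmatrix}a_i&b_i\\c_i&e_i\end{pmatrix}$ with $c_i:W\to U$, and so on. A tuple $x\in C_n$ lies in $P_{n,v}$ if and only if $\sum_ic_iW=U$, i.e. $c=(c_i):W\otimes\mathbb C^n\to U$ is surjective. Put
$$x_i^{(t)}=\begin{pmatrix}ta_i&t^2b_i\\c_i&te_i\end{pmatrix},\qquad t\in I. \tag{4}$$
For $t\neq0$ this is $t\lambda_tx_i\lambda_t^{-1}$ with $\lambda_t=\mathrm{id}_W\oplus t^{-1}\mathrm{id}_U$: conjugation multiplies $b_i$ by $t$ and $c_i$ by $t^{-1}$. So the $x_i^{(t)}$ commute. For $t=0$ all products $x_i^{(0)}x_j^{(0)}$ vanish. The $c_i$ never change, so $x^{(t)}\in P_{n,v}$ throughout. Tuples with $a=b=e=0$ stay fixed, and every surjective $c$ gives such a tuple in $P_{n,v}$. Thus $P_{n,v}$ deformation retracts onto the space of surjections $W\otimes\mathbb C^n\to U$.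

**Step 2: identify the retract.** If $k=d$ then $U=0$ and the retract is a point. If $k<d$ and $nk\ge d-k$, the space of surjections $\mathbb C^N\to\mathbb C^q$, with $N=nk$ and $q=d-k$, is homotopy equivalent to the Stiefel manifold $V_q(\mathbb C^N)$ by applying Gram–Schmidt to the rows. The fibrations $V_{q-1}(\mathbb C^{N-1})\to V_q(\mathbb C^N)\to S^{2N-1}$ show by induction on $q$ that $V_q(\mathbb C^N)$ is $2(N-q)$-connected.

**Step 3: make the bound uniform in $k$.** If $n\ge\max(1,d-1)$ and $1\le k<d$, then $nk\ge n\ge d-1\ge d-k$, and $nk-d+k=(n+1)k-d\ge n+1-d$. $\square$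

## 5. Open subsets of products with highly connected fibers

**Lemma 2.** Let $B,C$ be spaces and $O\subset B\times C$ open, with all fibers $O_b=\{c:(b,c)\in O\}$ $m$-connected, $m\ge-1$. Then the projection $O\to B$ is $(m+1)$-connected.

This is a special case of the theory of Serre microfibrations; cf. M. Weiss, *What does the classifying space of a category classify?*, Lemma 2.2. We give a complete proof.

Two examples show what is at stake. Openness is needed: $[0,\tfrac12)\times\{0\}\,\cup\,[\tfrac12,1]\times\{1\}\subset I\times\mathbb R$ has one-point fibers over $I$ but is disconnected. And fibers may jump: $O=(I\times\mathbb R^N)\setminus\{(0,0)\}$ is open, with fiber $\mathbb R^N\setminus0$ over $0$ and $\mathbb R^N$ elsewhere, exactly the behavior of Obstacle 2.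

The idea is that, since $O$ is open, a lift can be used over nearby base points without changing its $C$-coordinate. So we fill over finitely many slices, join the fillings inside slices, and then repair the boundary values, which have been displaced a little.

**Step 1: reduce to a lifting property.** It suffices to prove:

$$\text{for } k\le m+1 \text{ and } f:I^k\to B,\text{ every lift of } f|_{\partial I^k}\text{ to }O\text{ extends to a lift of }f. \tag{5}$$

For surjectivity on $\pi_k$ with $k\le m+1$, represent a class by $f:I^k\to B$ constant on $\partial I^k$ and use the constant lift on $\partial I^k$ at the basepoint of $O$ (for $k=0$ the boundary is empty). For injectivity on $\pi_k$ with $k\le m$, a null-homotopy in $B$ of a map to $O$ (or, for $k=0$, a path in $B$ between the images of two points of $O$) is a map $I^{k+1}\to B$ with a lift on $\partial I^{k+1}$. Extend it by (5). For $k\ge1$ trivial kernel suffices, as $\pi_k$ is a group.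

To prove (5), replace $O$ by $\{(b,c)\in I^k\times C:(f(b),c)\in O\}$, which is open in $I^k\times C$ with the same kind of fibers. So we may take $B=I^k$ and $f=\mathrm{id}$. The induction needs extra parameters that do not move in the base. For $j,i\ge0$ with $i+j\le m+1$ consider the following statement.

**Statement $T(j,i)$.** Let $O\subset I^j\times C$ be open with $m$-connected fibers, $K=I^j\times I^i$, and $\pi:K\to I^j$ the projection. Call a map $h:A\to C$, from a space $A$ equipped with a map $\pi:A\to I^j$, *admissible* if $(\pi(a),h(a))\in O$ for all $a\in A$. Then every admissible $g:\partial K\to C$ extends to an admissible map $K\to C$.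

Then (5) is $T(k,0)$. We use sup norms, for which projections of cubes do not increase distances.

**Step 2: room to move, (R).** *If $A$ is compact and $h:A\to C$ is admissible, there is $\delta>0$ such that $(b,h(a))\in O$ whenever $a\in A$, $b\in I^j$, $|b-\pi(a)|\le\delta$.* For $a\in A$ choose $\delta_a>0$ and an open $N\ni h(a)$ with $\{b:|b-\pi(a)|\le2\delta_a\}\times N\subset O$. If $|\pi(a')-\pi(a)|<\delta_a$ and $h(a')\in N$, then $|b-\pi(a')|\le\delta_a$ implies $|b-\pi(a)|<2\delta_a$, so $(b,h(a'))\in O$. Thus $\delta_a$ works on a neighborhood of $a$. Take the minimum over a finite subcover.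

**Step 3: repairing boundary values (Collar).** *If $F:K\to C$ is admissible and $\Theta:\partial K\times I\to C$ is an admissible homotopy (over $\partial K\to I^j$) from $F|_{\partial K}$ to $g$, then $g$ extends to an admissible map on $K$.* If $K$ is a point, $\partial K=\emptyset$ and $F$ itself works. Otherwise let $z$ be the center of $K$ and write points as $z+\rho(e-z)$ with $e\in\partial K$, $\rho\in I$. For $0<\eta<1$ put
$$\hat F=\begin{cases}F\big(z+\tfrac{\rho}{1-\eta}(e-z)\big)&\rho\le1-\eta,\\[2pt]\Theta\big(e,\tfrac{\rho-1+\eta}{\eta}\big)&\rho\ge1-\eta.\end{cases}$$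
At $\rho=1-\eta$ both formulas give $F(e)$, so $\hat F$ is continuous; at $\rho=1$ it equals $g$. Since $|e-z|=\tfrac12$, in the first case $F$ is evaluated at a point at distance $\tfrac12\rho\tfrac{\eta}{1-\eta}\le\tfrac\eta2$ from the actual point. In the second case $\Theta$ is admissible over the base point of $e$, at distance at most $\tfrac12(1-\rho)\le\tfrac\eta2$ from the actual one. By (R), applied to $F$ and to $\Theta$, the map $\hat F$ is admissible for small $\eta$.

**Step 4: start of the induction on $j$.** For $j=0$, $O$ is a single fiber and $g$ is a map from $\partial I^i\cong S^{i-1}$ to it. As $i-1\le m$, it extends over $I^i$.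

Let now $j\ge1$, and assume the statements for $j-1$. Separate one base coordinate $t$: write $K=K'\times I$ with $K'=I^{j-1}\times I^i$. Let $O_t\subset I^{j-1}\times C$ be the slice of $O$ at $t$, which is open with $m$-connected fibers. Note
$$\partial K=\partial K'\times I\ \cup\ K'\times\{0,1\}.$$
Let $\delta_0>0$ be as in (R) for $g|_{\partial K'\times I}$. In particular, $g(\cdot,s)|_{\partial K'}$ is $O_t$-admissible whenever $|s-t|\le\delta_0$.

**Step 5: fill over slices.** For $s\in I$, $T(j-1,i)$ for $O_s$ gives an $O_s$-admissible $h_s:K'\to C$ extending $g(\cdot,s)|_{\partial K'}$. By (R) there is $0<r(s)\le\delta_0/2$ such that $h_s$ is $O_t$-admissible for $|t-s|<r(s)$. By the Lebesgue lemma there are $0=t_0<\dots<t_L=1$ and $s_1,\dots,s_L\in I$ with $|t-s_l|<r(s_l)$ for all $t\in[t_{l-1},t_l]$. Write $h_l=h_{s_l}$ for $1\le l\le L$. At the two ends we are given maps on all of $K'$, and we use them: $s_0=0$, $h_0=g(\cdot,0)$, and $s_{L+1}=1$, $h_{L+1}=g(\cdot,1)$.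

**Step 6: join neighboring fillings inside one slice.** Let $0\le l\le L$. Both $h_l$ and $h_{l+1}$ are $O_{t_l}$-admissible: for indices between $1$ and $L$ because $t_l$ lies in both $[t_{l-1},t_l]$ and $[t_l,t_{l+1}]$ where these are defined, and for $h_0$, $h_{L+1}$ because $t_0=0$, $t_L=1$. On $\partial K'$ they are joined by
$$(e,\tau)\mapsto g\big(e,(1-\tau)s_l+\tau s_{l+1}\big).$$
This is $O_{t_l}$-admissible since $|s_l-t_l|,|s_{l+1}-t_l|\le\delta_0/2$. Together these data are an admissible map on $\partial(K'\times I)$. By $T(j-1,i+1)$ for $O_{t_l}$ (note $(j-1)+(i+1)=i+j\le m+1$) there is an $O_{t_l}$-admissible $\Phi_l:K'\times I\to C$ with these boundary values, namely $h_l$ at $\tau=0$ and $h_{l+1}$ at $\tau=1$. By (R) choose $0<\delta_1\le\delta_0/2$ such that, for all $l$ and $\tau$, $\Phi_l(\cdot,\tau)$ is $O_t$-admissible for $|t-t_l|\le\delta_1$.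

**Step 7: concatenate.** Choose disjoint nondegenerate closed intervals $J_l\subset I\cap[t_l-\delta_1,t_l+\delta_1]$ containing $t_l$, where $J_0$ has left endpoint $0$ and $J_L$ has right endpoint $1$. Let $\tau_l:J_l\to I$ be the increasing affine bijection. Put
$$F(y,t)=\begin{cases}\Phi_l(y,\tau_l(t))&t\in J_l,\\ h_l(y)&t\text{ between }J_{l-1}\text{ and }J_l.\end{cases}$$
The pieces agree at the endpoints of the $J_l$, so $F$ is continuous. It is admissible on $J_l$ by the choice of $\delta_1$, and between $J_{l-1}$ and $J_l$ because there $t\in[t_{l-1},t_l]$. Also $F(\cdot,0)=h_0=g(\cdot,0)$ and $F(\cdot,1)=h_{L+1}=g(\cdot,1)$. For $e\in\partial K'$ we have $F(e,t)=g(e,\chi(t))$, where $\chi=(1-\tau_l)s_l+\tau_ls_{l+1}$ on $J_l$ and $\chi=s_l$ between $J_{l-1}$ and $J_l$. So $\chi$ is continuous, $\chi(0)=0$ and $\chi(1)=1$. Moreover $|\chi(t)-t|\le\delta_0$: on $J_l$ both $\chi(t)$ and $t$ are within $\delta_0/2$ of $t_l$, and between the intervals $|s_l-t|<r(s_l)\le\delta_0/2$.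

**Step 8: return to the prescribed boundary.** Define
$$\Theta\big((e,t),\lambda\big)=g\big(e,(1-\lambda)\chi(t)+\lambda t\big)\ \text{ on }\partial K'\times I,$$
and let $\Theta$ be constant in $\lambda$, equal to $g$, on $K'\times\{0,1\}$. The definitions agree for $t=0,1$ since $\chi(0)=0$, $\chi(1)=1$. As $|(1-\lambda)\chi(t)+\lambda t-t|\le\delta_0$, $\Theta$ is an admissible homotopy from $F|_{\partial K}$ to $g$. By (Collar), $g$ extends to an admissible map on $K$. $\square$

## 6. Passing to the Borel construction

**Corollary 3.** For $n\ge\max(1,d-1)$, with $m_n:=2(n-d+1)$, the map $P_n\to X$ is $(m_n+1)$-connected. Hence so is $(P_n)_{hG}\to X_{hG}$.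

The first claim is Lemma 2 for $O=P_n\subset X\times C_n$, whose fibers are $m_n$-connected by Lemma 1.

For the second we verify the lifting property (5) for $(P_n)_{hG}\to X_{hG}$ directly; the deductions from (5) in Step 1 of Lemma 2 hold for any map. Let $k\le m_n+1$, let $f:I^k\to X_{hG}$, and let $\beta:\partial I^k\to(P_n)_{hG}$ lift $f|_{\partial I^k}$. The principal $G$-bundle $EG\times X\to X_{hG}$ pulled back to the cube is trivial, so $f$ lifts to $\tilde f:I^k\to EG\times X$. For $s\in\partial I^k$ the class $\beta(s)$ has exactly one representative $(e,v,x)\in EG\times P_n$ with $(e,v)=\tilde f(s)$, because $G$ acts freely on $EG$. It depends continuously on $s$: take a local section of the principal bundle $EG\times P_n\to(P_n)_{hG}$ and correct it by the unique, continuously varying $g(s)\in G$. This gives a lift of $\tilde f|_{\partial I^k}$ to $EG\times P_n$. Now $EG\times P_n$ is open in $(EG\times X)\times C_n$, and its fiber over $(e,v)$ is $P_{n,v}$. By (5) for this open set, the lift extends to a lift $I^k\to EG\times P_n$ of $\tilde f$. Its image in $(P_n)_{hG}$ is a lift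 of $f$ extending $\beta$. $\square$

## 7. Turning monomials into new coordinates

**Compactness.** Every compact $A\subset Q_\infty$ lies in some $Q_n$. If not, there are infinitely many points of $A$ such that only finitely many lie in each $Q_n$. Every subset of this set meets each $Q_n$ in a finite, hence closed, set, so it is closed in $Q_\infty$. Thus $A$ contains an infinite closed discrete subset, which is impossible. Since the $\iota_n$ are closed embeddings, $Q_n$ carries the subspace topology from $Q_\infty$, so a map from a compact space to $Q_\infty$ is a map to some $Q_n$.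

Let $R_\infty=\bigcup_nR_n$. Then $R_\infty\cap Q_n=R_n$ is open in $Q_n$, so $R_\infty$ is open in $Q_\infty$. Its subspace topology is the colimit topology: if $A\subset R_\infty$ and each $A\cap R_n$ is open in $R_n$, it is open in $Q_n$, so $A$ is open in $Q_\infty$.

**Lemma 4.** $R_\infty\hookrightarrow Q_\infty$ is a weak equivalence.

**Step 1: a homotopy that adds words.** Let $x^{\alpha_1},\dots,x^{\alpha_N}$ be the monomials in $x_1,\dots,x_n$ of degrees $2,\dots,d-1$ (none if $d\le2$). For $s\in I$ put
$$a_s:Y_n\to Y_{n+N},\qquad(v,x)\mapsto(v,x,s\,x^{\alpha_1},\dots,s\,x^{\alpha_N}).$$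
The operators on the right commute, and $x$ alone generates $V$ from $\mathrm{im}\,v$, so $a_s$ lands in $Y_{n+N}$. It is $G$-equivariant. As $Y_n\times I\to Q_n\times I$ is an open surjection, it descends to a homotopy $Q_n\times I\to Q_{n+N}$, again written $a_s$. Here $a_0$ is the standard inclusion, and $a_s(R_n)\subset R_{n+N}$ for all $s$ because the first $n$ operators already satisfy the one-step condition.

**Step 2: $a_1(Q_n)\subset R_{n+N}$.** Let $W_j=\sum_{|\alpha|\le j}x^\alpha\,\mathrm{im}\,v$. Then $\dim W_0\ge1$. If $W_{j+1}=W_j$, then $W_j$ is stable under all $x_i$ and contains $\mathrm{im}\,v$, so $W_j=V$. Hence the dimensions increase strictly until they reach $d$, and $W_{d-1}=V$. So $\mathrm{im}\,v$ and its images under $x_1,\dots,x_n,x^{\alpha_1},\dots,x^{\alpha_N}$ span $V$. In the example of Obstacle 1 the new coordinate is $x^2$, which sends $e_1$ to $e_3$ in one step.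

**Step 3: the relative homotopy groups vanish.** Let $f:(D^k,S^{k-1})\to(Q_\infty,R_\infty)$, $k\ge0$. By compactness $f$ maps to $(Q_n,R_n)$ for some $n$. Then $H(y,s)=a_s(f(y))$ is a homotopy with $H(S^{k-1}\times I)\subset R_\infty$ and $H(D^k\times1)\subset R_\infty$. In $D^k\times I$ the disk $D^k\times0$ is homotopic, relative to its boundary, to the disk $S^{k-1}\times I\cup D^k\times1$. Applying $H$, $f$ is homotopic relative to $S^{k-1}$ to a map into $R_\infty$. For $k=0$ this says that every point of $Q_\infty$ is joined by a path to a point of $R_\infty$. Hence $\pi_k(Q_\infty,R_\infty)=0$ for all $k\ge0$ and all basepoints. $\square$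

## 8. Assembly by telescopes, and the Gysin sequence

**Definition (mapping telescope).** For maps $T_1\to T_2\to\cdots$, $\mathrm{Tel}_n(T_n)$ is the quotient of $\bigsqcup_nT_n\times[n,n+1]$ that glues $(y,n+1)\in T_n\times[n,n+1]$ to $(\bar y,n+1)\in T_{n+1}\times[n+1,n+2]$, where $\bar y$ is the image of $y$. If all $T_n=T$ and the maps are identities, it is $T\times[1,\infty)$. The part up to level $n$ retracts onto $T_n$, and a compact subset has bounded second coordinate, so $\pi_k(\mathrm{Tel}_n(T_n))=\operatorname{colim}_n\pi_k(T_n)$. In particular levelwise weak equivalences induce a weak equivalence of telescopes.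

**Proof of Theorem A, Step 1: the diagram.** Consider the commutative diagram
$$\begin{array}{ccccc}\mathrm{Tel}_n\,(P_n)_{hG}&\longrightarrow&\mathrm{Tel}_n\,(Y_n)_{hG}&\longrightarrow&X_{hG}\\ \downarrow&&\downarrow&&\\ \mathrm{Tel}_n\,(R_n)&\longrightarrow&\mathrm{Tel}_n\,(Q_n)&&\\ \downarrow&&\downarrow&&\\ R_\infty&\longrightarrow&Q_\infty&&\end{array}\tag{6}$$
The maps to $X_{hG}$ forget $x$ and the telescope coordinate. They are well defined because $(v,x)\mapsto(v,x,0)$ does not change $v$.

**Step 2: all maps in (6) into and between the displayed spaces are weak equivalences.** The upper vertical maps are, because $Y_n\to Q_n$ and its restriction $P_n\to R_n$ are locally trivial principal bundles, so (2) and its analogue for $P_n$ hold in each level. The lower vertical maps are, because compact subsets of $Q_\infty$ lie in some $Q_n$, and those of $R_\infty$ in some $Q_n\cap R_\infty=R_n$. So $\pi_k(Q_\infty)=\operatorname{colim}\pi_k(Q_n)$ and likewise for $R$. The bottom map is one by Lemma 4. By two-out-of-three the middle map and the first map of the top row are weak equivalences. The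 composite of the top row is one as well: on $\pi_k$ it is the colimit of the maps $\pi_k((P_n)_{hG})\to\pi_k(X_{hG})$, which are bijective once $m_n\ge k$, by Corollary 3. Hence $\mathrm{Tel}_n(Y_n)_{hG}\to X_{hG}$ is a weak equivalence too. So $Q_\infty$ is weakly equivalent to $X_{hG}$, and we get a ring isomorphism $\theta:H^*(X_{hG};\Lambda)\to H^*(Q_\infty;\Lambda)$.

**Step 3: follow the Chern classes.** Over $(Y_n)_{hG}$ the pullback of $\gamma$ from $BG$ and the pullback of $\mathcal M_n=Y_n\times_GV$ from $Q_n$ are both $(EG\times Y_n\times V)/G$. So the image of $c_i(\gamma)$ in $H^{2i}((Y_n)_{hG};\Lambda)$ is the pullback of $c_i(\mathcal M_n)$. By (6) it is also the pullback of $\theta(c_i)|_{Q_n}$. As $H^*(Q_n;\Lambda)\to H^*((Y_n)_{hG};\Lambda)$ is an isomorphism, $\theta(c_i)|_{Q_n}=c_i(\mathcal M_n)$.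

**Step 4: compute $H^*(X_{hG})$.** The space $X_{hG}$ is the complement of the zero section in $\gamma^{\oplus r}$, a bundle of real rank $2dr$ with Euler class $e(\gamma)^r=c_d(\gamma)^r$. The Gysin sequence (the exact sequence of the pair formed by the bundle and the complement of its zero section, with the Thom isomorphism) reads
$$H^{*-2dr}(BG)\xrightarrow{\cdot c_d^r}H^*(BG)\to H^*(X_{hG})\to H^{*+1-2dr}(BG)\xrightarrow{\cdot c_d^r}H^{*+1}(BG).$$
With coefficients in $\Lambda$ we have $H^*(BG;\Lambda)=\Lambda[c_1,\dots,c_d]$, where multiplication by the monomial $c_d^r$ is injective. So the third map is zero, and the ring map $H^*(BG;\Lambda)\to H^*(X_{hG};\Lambda)$ is surjective with kernel $(c_d^r)$. Therefore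
$$H^*(\mathrm{Quot}_d^r(\mathbb A^\infty);\Lambda)\cong\Lambda[c_1,\dots,c_d]/(c_d^r).\qquad\blacksquare$$

## 9. The range for finite $n$

**Proof of Theorem B, Step 1: the splitting.** We saw in Section 2 that $c_d(\mathcal M_n)^r=0$. The maps $(P_n)_{hG}\subset(Y_n)_{hG}\to X_{hG}$ and the weak equivalences $(P_n)_{hG}\simeq R_n$, $(Y_n)_{hG}\simeq Q_n$ give
$$\mathbb Z[c_1,\dots,c_d]/(c_d^r)=H^*(X_{hG})\to H^*(Q_n)\to H^*(R_n), \tag{7}$$
where the first map sends $c_i$ to $c_i(\mathcal M_n)$ by Step 3 of Section 8. By Corollary 3 the composite is induced by an $(m_n+1)$-connected map, so it is an isomorphism in degrees $\le m_n=2(n-d+1)$. In these degrees, restriction to $R_n$ followed by the inverse of the composite is a left inverse of the first map, which is therefore split injective.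

**Step 2: $d=2$.** By Step 2 of Lemma 4, $W_1=V$ at every point of $Y_n$. So $P_n=Y_n$ and $R_n=Q_n$, the second map in (7) is the identity, and the first is an isomorphism in degrees $\le2(n-1)$.

**Step 3: sharpness for $(d,r)=(2,1)$.** By (3), $Q_n\simeq\mathbb P^{n-1}$, so $H^{2n}(Q_n)=0$. The degree $2n$ part of $\mathbb Z[c_1,c_2]/(c_2)=\mathbb Z[c_1]$ is $\mathbb Z$. So injectivity fails in degree $2n=2(n-d+1)+2$, the first even degree beyond the range; in odd degrees the source is zero. $\blacksquare$

## 10. Nilpotent tuples and real points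

**Proof of Theorem C (i).** The punctual Quot scheme is the locus in $Q_n$ where all $x_i$ act nilpotently, and $\iota_n$ preserves it. Replace $C_n$ by the space of tuples of commuting nilpotent matrices and $Y_n,P_n,Q_n,R_n$ by the corresponding subspaces. The frame bundle restricts, and $P_n$ is still open in $X\times C_n$ by the rank condition. In Lemma 1, $x_i^{(t)}$ is $t$ times a conjugate of $x_i$ for $t\ne0$ and has square zero for $t=0$, so it is nilpotent. The retract, all surjective $c$, consists of tuples of square-zero matrices, so it is the same space as before. Lemma 2 is about arbitrary spaces. In Lemma 4 the added operators $s\,x^\alpha$ with $|\alpha|\ge2$ are nilpotent, being multiples of products of commuting nilpotents. So Lemma 1 and Sections 5–8 apply without change. $\blacksquare$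

**Proof of Theorem C (ii).** Let now $V=\mathbb R^d$, $G=\mathrm{GL}_d(\mathbb R)$, $X=\mathrm{Hom}(\mathbb R^r,V)\setminus0$, and let $Q_n$ be the space of real points, i.e. of length $d$ quotients of $\mathbb R[x_1,\dots,x_n]^{\oplus r}$. The frame bundle of $\mathcal M_n$ is again locally trivial, by the same local frames. The formula (4) and its verification hold over $\mathbb R$. So for $k<d$ and $nk\ge d-k$ the fiber $P_{n,v}$ is homotopy equivalent to $V_{d-k}(\mathbb R^{nk})$, which is $(nk-d+k-1)$-connected, as $V_q(\mathbb R^N)$ is $(N-q-1)$-connected. For $k=d$ it is contractible. If $n\ge\max(1,d-1)$ and $1\le k<d$, then $nk\ge d-k$ as before, and $nk-d+k-1=(n+1)k-d-1\ge n-d\ge-1$. So all fibers are $(n-d)$-connected, a bound uniform in $k$ that tends to $\infty$ with $n$. Lemma 2 and the lifting argument of Section 6, which did not use connectedness of $G$, show that $(P_n)_{hG}\to X_{hG}$ is $(n-d+1)$-connected. Section 7 and Steps 1 and 2 of Section 8 carry over word for word. So the colimit is weakly equivalent to $X_{hG}$, the complement of the zero section of $\gamma_d^{\oplus r}$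 over $BGL_d(\mathbb R)$, and hence to its sphere bundle.

The mod $2$ Gysin sequence for this bundle of rank $dr$ has Euler class $w_{dr}(\gamma^{\oplus r})=w_d(\gamma)^r$. This is a nonzerodivisor in $H^*(BGL_d(\mathbb R);\mathbb F_2)=\mathbb F_2[w_1,\dots,w_d]$. As in Step 4 of Section 8, the cohomology is $\mathbb F_2[w_1,\dots,w_d]/(w_d^r)$. For $d=1$ this agrees with a direct look: the real points are $\mathbb R^n\times\mathbb{RP}^{r-1}$, with $\mathbb F_2$-cohomology $\mathbb F_2[w_1]/(w_1^r)$. $\blacksquare$
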